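# Null loci of limit Kähler classes on asymptotically conical Calabi–Yau manifolds

Throughout, $i=\sqrt{-1}$, "psh" means plurisubharmonic, and a function is *quasi-psh* if it is locally the sum of a psh function and a smooth function.

## 1. A curve that shrinks: the total space of $\mathcal O(-2)$

Take $\mathbb C^2$ with coordinates $z_1,z_2$, put $s=|z_1|^2+|z_2|^2$, and divide by $\pm1$. Replace the origin of $\mathbb C^2/\pm1$ by a copy $E$ of $\mathbb P^1$: where $z_1\ne0$ use the coordinates
$$u=z_1^2,\qquad t=z_2/z_1,\qquad E=\{u=0\},$$
and symmetrically where $z_2\neq 0$. The resulting surface $X$ is the total space of $\mathcal O(-2)\to\mathbb P^1$, and $E$ is its zero section. Note that $s=|u|(1+|t|^2)$ is not smooth along $E$, but $s^2=|u|^2(1+|t|^2)^2$ is. The form $dz_1\wedge dz_2=\frac12\,du\wedge dt$ extends to $X$ without zeros.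

For $a>0$ put, off $E$,
$$f_a=\sqrt{s^2+a^2}+a\log\frac{s}{a+\sqrt{s^2+a^2}},\qquad \omega_a=\tfrac i2\partial\bar\partial f_a .$$
With $q=\sqrt{s^2+a^2}$ and $s^2=(q-a)(q+a)$ we get
$$s f_a'(s)=\frac{s^2}{q}+a-\frac{a s^2}{q(a+q)}=\frac{s^2+aq-a(q-a)}{q}=\frac{s^2+a^2}{q}=q .$$
The complex Hessian of $f_a(s)$ on $\mathbb C^2$ has eigenvalues $f_a'=q/s$ and $(sf_a')'=s/q$. Both are positive and their product is $1$. So $\omega_a$ is Kähler with the same volume form as the flat metric, hence Ricci-flat. Near $E$ we have $\log s=\frac12\log|u|^2+\log(1+|t|^2)$ and $\partial\bar\partial\log|u|^2=0$ off $E$, so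
$$\omega_a=\tfrac i2\partial\bar\partial\big(q-a\log(a+q)+a\log(1+|t|^2)\big),$$
which is smooth across $E$. As a function of $S=s^2$, $q-a\log(a+q)$ has derivative $\frac1{2(a+q)}$, equal to $\frac1{4a}$ at $S=0$. So at $u=0$
$$\omega_a=\tfrac i2\Big(\tfrac{1}{4a}(1+|t|^2)^2\,du\wedge d\bar u+\tfrac{a}{(1+|t|^2)^2}\,dt\wedge d\bar t\Big)>0,\qquad \int_E\omega_a=\pi a .$$
For large $s$ the function $f_a-s$ is a convergent series in $s^{-1}$ without constant term. With $r^2=s$ this says that $\omega_a$ differs from the flat form $\frac i2\partial\bar\partial r^2$ by $O(r^{-4})$, with corresponding decay of derivatives.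

Now let $a\to0$. Since $X$ retracts onto $E$, $H^2(X,\mathbb R)=\mathbb R$ via $\int_E$, so $[\omega_a]\to0$. A representative of the limit class with the same asymptotics is
$$\alpha=\tfrac i2\partial\bar\partial\sqrt{1+s^2},$$
because $\sqrt{1+s^2}$ is smooth on $X$ and $\sqrt{1+s^2}-s$ is a convergent series in $s^{-1}$ without constant term for large $s$. The class of $\alpha$ contains no Kähler form, because $\int_E\alpha=0$. But allow a pole. With
$$\psi=\tfrac12\log\frac{s}{1+\sqrt{1+s^2}}=-\tfrac12\operatorname{arcsinh}(1/s)$$
we have $\alpha+i\partial\bar\partial\psi=\frac i2\partial\bar\partial f_1=\omega_1$ off $E$. Since $\psi=\frac14\log|u|^2+\text{smooth}$ near $E$, on all of $X$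
$$\alpha+i\partial\bar\partial\psi=\omega_1+\tfrac\pi2[E]\ \ge\ \omega_1 .$$
As a check on classes, integrate over $E$: $0=\pi+\frac\pi2\,(E\cdot E)$ with $E\cdot E=-2$.

So the limit class becomes strictly positive after adding $i\partial\bar\partial\psi$, where $\psi$ is smooth off $E$ and equals $-\infty$ exactly on $E$, the one compact curve on which $\alpha$ integrates to zero. The pole is unavoidable: if $\psi$ were not identically $-\infty$ on $E$, we could restrict $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega_1$ to $E$ and integrate, obtaining $0\ge\epsilon\pi$. For $a>0$ the class $[\omega_a]$ has no such curve, and no pole is needed.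

Does this happen in general? On an asymptotically conical Calabi–Yau manifold, can every limit of Kähler classes be made strictly positive by a potential whose poles are exactly the compact subvarieties of zero $\alpha$-volume?

## 2. Asymptotically conical classes and the theorem

**Definition 2.1.** A *Calabi–Yau cone* of complex dimension $n$ is $C=(0,\infty)\times L$, with $L$ a compact connected manifold, $g_C=dr^2+r^2g_L$ Kähler for a complex structure $J_C$ with Kähler form $\omega_C=\frac i2\partial\bar\partial r^2$, and with a nowhere vanishing holomorphic $(n,0)$-form $\Omega_C$ such that $\omega_C^n=c_n\Omega_C\wedge\overline{\Omega_C}$ for a dimensional constant $c_n$.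

**Definition 2.2.** An *asymptotically conical (AC) Calabi–Yau manifold of rate $\nu>0$* is a complete Ricci-flat Kähler manifold $(X,J,\Omega,\omega_X,g)$ of complex dimension $n$, with $\Omega$ a nowhere vanishing holomorphic volume form, $\omega_X^n=c_n\Omega\wedge\overline\Omega$, together with a compact $K\subset X$, a number $R>0$ and a diffeomorphism $\Phi:\{r>R\}\to X\setminus K$ such that for all $k\ge0$
$$\big|\nabla^k_{g_C}(\Phi^*g-g_C)\big|+\big|\nabla^k_{g_C}(\Phi^*J-J_C)\big|+\big|\nabla^k_{g_C}(\Phi^*\Omega-\Omega_C)\big|=O(r^{-\nu-k}),$$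
norms taken in $g_C$.

We extend $r$ to a smooth positive function on $X$; $X$ is connected. We write $\omega=\omega_X=g(J\cdot,\cdot)$ and usually suppress $\Phi$.

**Definition 2.3.** A Kähler form $\omega'$ on $X$ is *asymptotically conical* if $|\nabla^k_{g_C}(\Phi^*\omega'-\omega_C)|=O(r^{-\nu-k})$ for all $k\ge0$. The set $H^{1,1}_\nu(X,\mathbb R)$ consists of the classes in $H^2(X,\mathbb R)$ containing a smooth closed real $(1,1)$-form with these asymptotics, positive or not. A *$\nu$-almost compactly supported Kähler class* is a class in $H^{1,1}_\nu(X,\mathbb R)$ containing an AC Kähler form.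

The form $\omega$ is itself AC. In Section 1 we have $n=2$, $\nu=4$, $C=(\mathbb C^2\setminus0)/\pm1$, $(X,\omega_1)$ is an AC Calabi–Yau manifold, the classes $[\omega_a]$ are $\nu$-almost compactly supported Kähler classes, and $[\alpha]=0$ lies in $H^{1,1}_4$ but is not one of them.

Given $[\alpha]\in H^{1,1}_\nu(X,\mathbb R)$ we fix a representative $\alpha$ with the asymptotics above. "Limit" of classes means limit in the finite-dimensional space $H^2(X,\mathbb R)$. For a compact irreducible analytic $V\subset X$, $\int_V\alpha^{\dim V}$ depends only on the class.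

**Definition 2.4.** $\mathrm{Null}(\alpha)=\bigcup V$, over all compact irreducible analytic $V\subset X$ with $\int_V\alpha^{\dim V}=0$.

Points never occur, since $\int_{pt}\alpha^0=1$. In Section 1, $\mathrm{Null}(\alpha)=E$ and $\mathrm{Null}(\omega_a)=\emptyset$. A priori the union might be infinite and not analytic.

On a compact Kähler manifold $(X,\omega)$, if $[\alpha]$ is nef with $\int_X\alpha^n>0$, Demailly–Păun give $\psi$ and $\epsilon>0$ with $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$, smooth off an analytic set $Z=\{\psi=-\infty\}$, and by Collins–Tosatti one can choose $Z=\mathrm{Null}(\alpha)$. In Tristan C. Collins, Bin Guo and Freid Tong, "On the degeneration of asymptotically conical Calabi-Yau metrics", arXiv:2006.15752 (2020), the AC version is posed as a conjecture: if $[\alpha]\in H^{1,1}_\nu$ is a limit of $\nu$-almost compactly supported Kähler classes, then there is $\psi$ with $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega'$ for some $\epsilon>0$ and some AC Kähler form $\omega'$; moreover $\mathrm{Null}(\alpha)$ is analytic, and $\psi$ can be chosen smooth off $\mathrm{Null}(\alpha)$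 with $\{\psi=-\infty\}=\mathrm{Null}(\alpha)$. The conjecture is true, in the following form.

**Theorem 2.5.** Let $[\alpha]\in H^{1,1}_\nu(X,\mathbb R)$ be a limit of $\nu$-almost compactly supported Kähler classes. Then $N:=\mathrm{Null}(\alpha)$ is a compact analytic subset of $X$. There are $\epsilon>0$ and $\psi:X\to\mathbb R\cup\{-\infty\}$ such that $\psi$ vanishes outside a compact set, is smooth on $X\setminus N$, satisfies $\{\psi=-\infty\}=N$, and $\alpha+i\partial\bar\partial\psi\ge\epsilon\,\omega_X$ on $X$ as currents.

## 3. Maxima, poles, blow-ups, and the theorems we quote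

**Regularized maximum.** To glue potentials without losing positivity we need a smooth maximum. Let $m$ be smooth, even and convex on $\mathbb R$ with $m(t)=|t|$ for $|t|\ge\frac12$, and put
$$\mathbf M(a,b)=\tfrac{a+b}2+m\big(\tfrac{a-b}2\big),\qquad \mathbf M(-\infty,b)=b .$$
By convexity $m(t)\ge|t|$ (tangent lines at $\pm\frac12$), $m\le\frac12$ on $[-\frac12,\frac12]$, and $|m'|\le1$. Hence $\max\le\mathbf M\le\max+1$; $\mathbf M=\max$ when $|a-b|\ge1$; $\mathbf M$ is convex; and its partial derivatives $\frac12\pm\frac12m'$ are nonnegative with sum $1$. If $\beta+i\partial\bar\partial u_j\ge\gamma$ for $j=1,2$, then, the Hessian of $\mathbf M$ being semipositive,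
$$\beta+i\partial\bar\partial\mathbf M(u_1,u_2)\ \ge\ \sum_j\mathbf M_j\,(\beta+i\partial\bar\partial u_j)\ \ge\ \gamma .\tag{1}$$

**Lemma 3.1.** Let $Z$ be analytic and nowhere dense, and let $\psi$ be continuous into $[-\infty,\infty)$, smooth off $Z$, and $-\infty$ on $Z$. If $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$ off $Z$, this holds as currents everywhere; in particular $\psi$ is quasi-psh.

*Proof.* Let $v$ be a local potential of $\alpha-\epsilon\omega$. The function $\psi+v$ is upper semicontinuous. On every complex line it satisfies the sub-mean value inequality on small discs about each point: at points of $Z$ trivially, at other points because it is psh nearby. Hence it is psh. $\square$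

**Nef classes.** On a compact Kähler manifold $(M,\omega_M)$, a class $[\theta]$ of a smooth closed real $(1,1)$-form is *nef* if for every $t>0$ there is a smooth $v_t$ with $\theta+t\omega_M+i\partial\bar\partial v_t>0$. A semipositive form has nef class (take $v_t=0$): for instance, the pullback of a Kähler form under a blow-up, which is zero on the fibers of the exceptional divisor.

**Blow-ups.** Let $\sigma:\tilde M\to M$ be the blow-up along a compact smooth center $C$ of codimension $\ge2$, with exceptional divisor $\mathcal E$. Recall that the total transform of a divisor is its pullback, while the strict transform of $V$ is the closure of $\sigma^{-1}(V\setminus C)$; for the line $\{y=0\}$ and the blow-up of the origin of $\mathbb C^2$, in the chart $y=xy'$, they are $\{xy'=0\}$ and $\{y'=0\}$. For a line bundle with smooth metric, $\Theta$ denotes the curvature normalized so that the canonical section $s$ of $\mathcal O(\mathcal E)$ satisfies $i\partial\bar\partial\log|s|^2=-\Theta(\mathcal O(\mathcal E))$ off $\mathcal E$. Blow-ups along centers of codimension one are isomorphisms and are omitted.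

**Lemma 3.2.** If $\omega_M>0$ is a $(1,1)$-form on $M$, then $\mathcal O(\mathcal E)$ has a smooth metric such that $\sigma^*\omega_M-b\,\Theta(\mathcal O(\mathcal E))>0$ over any given relatively compact set, for all small $b>0$.

*Proof.* The bundle $\mathcal O(-\mathcal E)|_{\mathcal E}=\mathcal O_{\mathbb P(N_C)}(1)$ has a metric whose curvature is positive on the fibers of $\mathcal E\to C$; extend it smoothly to $\mathcal O(-\mathcal E)$ and dualize. In coordinates $\sigma(x,t,w')=(x,t,tw')$, so at a point of $\mathcal E=\{t=0\}$ the kernel of $d\sigma$ is the tangent space of the fiber of $\mathcal E\to C$. There $\sigma^*\omega_M$ is semipositive with exactly this kernel, and $-\Theta$ is positive on it. By compactness of $\mathcal E$, for some $b_0>0$ the form $\sigma^*\omega_M-b_0\Theta$ is positive on $\mathcal E$, hence on a neighborhood $\mathcal U$ of it. For $b<b_0$,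
$$\sigma^*\omega_M-b\Theta=(1-\tfrac b{b_0})\sigma^*\omega_M+\tfrac b{b_0}(\sigma^*\omega_M-b_0\Theta)>0\quad\text{on }\mathcal U.$$
Off $\mathcal U$, over a relatively compact set, $\sigma^*\omega_M$ is positive, so small $b$ works. $\square$

If $\omega_M$ is closed, so is the new form. Hence a compact submanifold of an iterated blow-up of a Kähler manifold along compact centers is Kähler.

Here are the quoted theorems. A *modification* is a proper map that is an isomorphism over a dense open set with nowhere dense analytic complement and dense preimage; *snc* means simple normal crossings.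

**Theorem G** (Grauert, Math. Ann. 146, 1962). Suppose $X$ has a smooth exhaustion function that is strictly psh outside a compact set. Then there are a normal Stein space $Y$, a proper surjective holomorphic $\pi:X\to Y$ and a finite $S\subset Y$ such that $E:=\pi^{-1}(S)$ is compact analytic (possibly empty) with all components of positive dimension, and $\pi:X\setminus E\to Y\setminus S$ is biholomorphic.

In Section 1, $Y=\mathbb C^2/\pm1$, the cone $\{w_1w_3=w_2^2\}$ with $w=(z_1^2,z_1z_2,z_2^2)$, and $S=\{0\}$.

**Theorem H** (Hironaka; Bierstone–Milman, Invent. Math. 128, 1997; Włodarczyk). Over relatively compact open sets: (i) an irreducible analytic subset $V$ of a manifold acquires a smooth strict transform after finitely many blow-ups along smooth centers lying over $\mathrm{Sing}\,V$; (ii) a coherent ideal, nonzero on each component of a manifold, becomes the ideal of an effective snc divisor after finitely many blow-ups along smooth centers lying over its cosupport; (iii) if $\Gamma$ is a reduced space and $B\supset\mathrm{Sing}\,\Gamma$ is a nowhere dense analytic subset, there is a proper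 modification $\tilde\Gamma\to\Gamma$ with $\tilde\Gamma$ smooth, isomorphic over $\Gamma\setminus B$, such that the preimage of $B$ is an snc divisor.

Part (ii) is called principalization. For $(x,y^2)$ on $\mathbb C^2$: blow up the origin. In the chart $y=xy'$ the ideal becomes $(x)$; in the chart $x=x'y$ it becomes $y\cdot(x',y)$. Blow up $x'=y=0$: with $x'=x''y$ the ideal becomes $(y^2)$, and with $y=x'y''$ it becomes $(x'^2y'')$.

**Theorem DP** (Demailly–Păun, Ann. of Math. 159, 2004, with Demailly, J. Alg. Geom. 1, 1992). Let $(M,\omega_M)$ be compact Kähler of dimension $d$ and $[\theta]$ nef with $\int_M\theta^d>0$. Then there are $\epsilon>0$ and a quasi-psh $h$ with $\theta+i\partial\bar\partial h\ge\epsilon\omega_M$, such that $h$ is smooth off a proper analytic subset and locally $h=c\log\sum|g_l|^2+(\text{bounded})$, where $c>0$ and $(g_l)$ are local generators of a fixed coherent ideal $\mathcal J\neq0$.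

**Theorem D** (Demailly, J. Alg. Geom. 1, 1992). Let $(M,\omega_M)$ be compact Kähler, $\theta,\gamma$ smooth closed real $(1,1)$-forms, and $b$ a bounded quasi-psh function with $\theta+i\partial\bar\partial b\ge\gamma$. For every $t>0$ there is $b'\in C^\infty(M)$ with $\theta+i\partial\bar\partial b'\ge\gamma-t\omega_M$. (A bounded $b$ has zero Lelong numbers.)

**Theorem S** (Demailly, *Complex Analytic and Differential Geometry*, III.2.14). A closed $(1,1)$-current of order $0$ supported in a hypersurface with irreducible components $D_k$ equals $\sum\gamma_k[D_k]$ with constants $\gamma_k$.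

## 4. The exceptional set and nefness on its subvarieties

**Step 4.1: $r$ is strictly psh at infinity.** This is what puts all compact subvarieties into one compact set. On $C$,
$$2\omega_C=i\partial\bar\partial r^2=2r\,i\partial\bar\partial r+2\,i\partial r\wedge\bar\partial r .$$
Since $\partial r(v)=\frac12(dr(v)-i\,dr(J_Cv))$, we get $(i\partial r\wedge\bar\partial r)(v,J_Cv)=2|\partial r(v)|^2=\frac12(dr(v)^2+dr(J_Cv)^2)\le\frac12|v|^2$, because $v$ and $J_Cv$ are orthogonal of equal length and $|dr|=1$. As $\omega_C(v,J_Cv)=|v|^2$, it follows that $i\partial\bar\partial r\ge\frac1{2r}\omega_C$. For $J$ we have $i\partial\bar\partial r=-\frac12d(dr\circ J)$, and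
$$|\nabla(dr\circ(J-J_C))|\le|\nabla dr|\,|J-J_C|+|dr|\,|\nabla(J-J_C)|=O(r^{-1-\nu}).$$
Evaluating on $(v,Jv)$ instead of $(v,J_Cv)$ costs another $O(r^{-1-\nu})|v|^2$. Hence there is $R_1$, larger than $R$ and than $\max_Kr$, such that on $\{r>R_1\}$, a subset of the conical end, $r$ is strictly psh for $J$ and $\alpha\ge\frac12\omega$ (because $\alpha-\omega=O(r^{-\nu})$).

**Step 4.2: the exceptional set.** Since $r$ is an exhaustion, Theorem G applies; fix $\pi,Y,S,E$.

If $V\subset X$ is compact irreducible of positive dimension, then $\pi(V)$ is a connected compact analytic subset of a Stein space, hence a point. So $V$ lies in a positive-dimensional fiber, and $V\subset E$.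

Next, $E\subset\{r\le R_1\}$. Otherwise $r|_E$ attains its maximum at some $x$ with $r(x)>R_1$. Take a nonconstant holomorphic disc $\gamma$ in $E$ through $x$, with $r>R_1$ on it. Then $r\circ\gamma$ is subharmonic with an interior maximum, hence constant; but it is strictly subharmonic where $\gamma'\ne0$. Contradiction.

Finally, $X$ is connected and noncompact, so the compact analytic set $E$ has no interior. Hence $E$ is nowhere dense, and $E=\emptyset$ if $n=1$.

**Step 4.3: a psh function of linear growth.** We want a psh $\varphi$ on $X$, strictly psh off $E$, and affine in $r$ at infinity. Choose $R_1<R_2<R_3$. As $Y$ is Stein, finitely many holomorphic functions $f_j$ on $Y$ give a local embedding at every point of a neighborhood of $\pi(\{r\le R_3\})$. With $\tau=\sum|f_j|^2$, $\pi^*\tau$ is smooth and psh, and near $\{r\le R_3\}$ it is strictly psh off $E$. Let $m\le\pi^*\tau\le m'$ on $\{R_2\le r\le R_3\}$ and choose $B,B'$ with $BR_2-B'<m-2$ and $BR_3-B'>m'+2$; then $B>0$. Put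
$$\varphi=\pi^*\tau\ (r\le R_2),\qquad \varphi=\mathbf M(\pi^*\tau,Br-B')\ (R_2\le r\le R_3),\qquad\varphi=Br-B'\ (r\ge R_3).$$
Near $r=R_2$ and $r=R_3$ the maximum is the respective neighboring function, so $\varphi$ is smooth. By (1) it is psh, and strictly psh on $X\setminus E$.

**Lemma 4.1.** Let $[\alpha]$ be a limit of $\nu$-almost compactly supported Kähler classes, $V\subset X$ compact irreducible of dimension $d\ge1$, and $\mu:\tilde V\to V$ a modification with $\tilde V$ a compact Kähler manifold. Then $[\mu^*\alpha]$ is nef, and $\int_{\tilde V}\mu^*\alpha^k\wedge\mu^*\omega^{d-k}\ge0$ for $0\le k\le d$. In particular $\int_V\alpha^d\ge0$.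

*Proof.* Let $[\alpha]=\lim[\omega_j]$ with $\omega_j$ Kähler on $X$. On the compact Kähler manifold $\tilde V$ the $\partial\bar\partial$-lemma gives $\mu^*\omega_j=\mu^*\alpha+e_j+i\partial\bar\partial v_j$ with $e_j$ harmonic and $e_j\to0$ smoothly. For a Kähler form $\kappa$ and $t>0$, $\mu^*\alpha+t\kappa+i\partial\bar\partial v_j=\mu^*\omega_j+(t\kappa-e_j)>0$ for large $j$. The integrals are the limits of $\int\mu^*\omega_j^k\wedge\mu^*\omega^{d-k}\ge0$. $\square$

## 5. Admissible pairs: reduction to a neighborhood of $E$

**Definition 5.1.** An *admissible pair* $(F,Z)$ consists of a compact analytic $Z\subset E$ and a continuous $F:U\to[-\infty,\infty)$ on an open neighborhood $U$ of $E$ such that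

1. $F^{-1}(-\infty)=Z$ and $F$ is smooth on $U\setminus Z$;
2. $\alpha+i\partial\bar\partial F\ge\epsilon\omega$ on $U\setminus Z$ for some $\epsilon>0$;
3. near each $z\in Z$, $F\ge C\log\sum|g_j|^2-C$ for some $C$, where $(g_j)$ are local generators of the reduced ideal $I_Z$.

Neighborhoods of $E$ are relatively compact and may be shrunk. In Section 1 the pair $(-\frac12\operatorname{arcsinh}(1/s),E)$ is admissible with $\omega=\omega_1$: $I_E=(u)$, and the function is $\frac14\log|u|^2+\text{smooth}$. Condition 3 says that the poles of $F$ are at most logarithmic. Conditions 1 and 2 alone give Theorem 2.5 its inequality; condition 3 is what will let us compare poles.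

To see the issue at infinity, try $X=\mathbb C^n$, where $E=\emptyset$ and $\alpha$ may be negative on a ball. Adding $A\,i\partial\bar\partial|z|^2$ repairs the ball, but a cutoff of $A|z|^2$ at scale $\varrho$ has second derivatives of size $A$, not small. A function of linear growth has second derivatives $O(\varrho^{-1})$ after the cutoff. That is why $\varphi$ is affine in $r$.

**Proposition 5.2.** Let $(F,Z)$ be an admissible pair with constant $\epsilon_0$ (if $E=\emptyset$: $Z=\emptyset$, $F=0$). Then there are $\epsilon>0$ and a compactly supported $\psi:X\to[-\infty,\infty)$, smooth off $Z$, with $\{\psi=-\infty\}=Z$ and $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$ on $X$ as currents. Nothing is assumed about $[\alpha]$ beyond $[\alpha]\in H^{1,1}_\nu$.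

*Proof.* Let $\vartheta$ be a cutoff with compact support in $U\cap\{r<R_2\}$ and $\vartheta=1$ on an open neighborhood $U_1$ of $E$, with $U_1\subset\{r<R_2\}$ (if $E=\emptyset$: $U_1=\emptyset$, $\vartheta=0$). On the compact set $\{r\le R_3\}\setminus U_1$, which misses $E$, we have $\alpha+i\partial\bar\partial(\vartheta F)\ge-C_1\omega$ and $i\partial\bar\partial\varphi\ge c_1\omega$ with $c_1>0$. Put $A_0=(C_1+1)/c_1$. Let $\chi:[0,\infty)\to[0,1]$ be smooth, $1$ on $[0,1]$ and $0$ on $[2,\infty)$, let $\varrho>R_3$, and put
$$\psi=\vartheta F+A_0\,\chi(r/\varrho)\,\varphi .$$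
We check the regions in turn.

On $U_1$, $\psi=F+A_0\varphi$ and $\varphi$ is psh, so $\alpha+i\partial\bar\partial\psi\ge\epsilon_0\omega$ off $Z$, hence as currents by Lemma 3.1.

On $\{r\le R_3\}\setminus U_1$, $\alpha+i\partial\bar\partial\psi\ge(-C_1+A_0c_1)\omega=\omega$.

On $\{R_3\le r\le\varrho\}$, $\psi=A_0\varphi$ is psh, so $\alpha+i\partial\bar\partial\psi\ge\alpha\ge\frac12\omega$.

On $\{\varrho\le r\le2\varrho\}$, $y:=\chi(r/\varrho)(Br-B')$ has first derivatives $O(1)$. Its second covariant derivatives with respect to $g_C$ are $O(\varrho^{-1})$, because $|\nabla dr|=O(r^{-1})$ and each derivative falling on $\chi$ gains $\varrho^{-1}$. Since $i\partial\bar\partial y=-\frac12d(dy\circ J)$ and $|\nabla J|=|\nabla(J-J_C)|=O(r^{-\nu-1})$, we get $|i\partial\bar\partial y|\le C\varrho^{-1}$ with $C$ independent of $\varrho$. So $\alpha+i\partial\bar\partial\psi\ge\frac14\omega$ if $\varrho$ is large.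

On $\{r\ge2\varrho\}$, $\psi=0$ and $\alpha\ge\frac12\omega$.

So $\epsilon=\min(\epsilon_0,\frac14)$ works ($\frac14$ if $E=\emptyset$). Smoothness off $Z$ and $\{\psi=-\infty\}=Z$ are clear. $\square$

The next lemma extends the integration over $E$ in Section 1 to all dimensions.

**Lemma 5.3.** Let $[\alpha]$ be a limit of $\nu$-almost compactly supported Kähler classes, and let $\psi'$ be quasi-psh near $E$ with $\alpha+i\partial\bar\partial\psi'\ge\epsilon\omega$ as currents, $\epsilon>0$. If $V$ is compact irreducible of dimension $d\ge1$ and $\int_V\alpha^d=0$, then $\psi'\equiv-\infty$ on $V$.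

*Proof.* Suppose not. Let $\mu:\tilde V\to V$ be a resolution by Theorem H(i), so $\tilde V$ carries a Kähler form $\kappa$, and let $\theta=\mu^*\alpha$. Then $\psi'\circ\mu\not\equiv-\infty$, and pulling back the local psh functions $\psi'+(\text{potential of }\alpha-\epsilon\omega)$ gives
$$T:=\theta+i\partial\bar\partial(\psi'\circ\mu)\ge\epsilon\mu^*\omega .$$
By Lemma 4.1, for each $t>0$ there is a smooth $v_t$ with $\theta_t=\theta+t\kappa+i\partial\bar\partial v_t>0$. For $a+b=d-1$, Stokes' theorem gives
$$0\le\int_{\tilde V}(T-\epsilon\mu^*\omega)\wedge\theta_t^a\wedge(\mu^*\omega)^b=\int_{\tilde V}(\theta-\epsilon\mu^*\omega)\wedge(\theta+t\kappa)^a\wedge(\mu^*\omega)^b .$$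
Let $t\to0$: $\int\theta^{a+1}\wedge\mu^*\omega^b\ge\epsilon\int\theta^a\wedge\mu^*\omega^{b+1}$. Using $a=d-1,\dots,0$ successively, $\int_V\alpha^d\ge\epsilon^d\int_V\omega^d>0$, a contradiction. $\square$

**Proposition 5.4.** Let $[\alpha]$ be as in Theorem 2.5 and $(F,Z)$ admissible. If every irreducible component $V$ of $Z$ satisfies $\int_V\alpha^{\dim V}=0$, then $Z=\mathrm{Null}(\alpha)$.

*Proof.* $Z\subset\mathrm{Null}(\alpha)$ by definition. Conversely, let $\int_V\alpha^{\dim V}=0$. Then $\dim V\ge1$. By Lemma 3.1, $F$ is quasi-psh near $E$ and Lemma 5.3 applies, so $F=-\infty$ on $V$, that is, $V\subset Z$. $\square$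

If $E=\emptyset$, there are no compact subvarieties of positive dimension, $\mathrm{Null}(\alpha)=\emptyset$, and Proposition 5.2 proves Theorem 2.5. *From here to the end of Section 9, $E\ne\emptyset$, so $n\ge2$.* By Propositions 5.2 and 5.4, we need an admissible pair all of whose components are null. We first produce one with $Z=E$, then remove the components that are not null.

## 6. A potential with poles along all of $E$

**Proposition 6.1.** For every $[\alpha]\in H^{1,1}_\nu$ there is an admissible pair $(F_0,E)$.

It suffices to find, near each fiber $\pi^{-1}(s)$, $s\in S$, a function $F$ with the continuity, smoothness, polar set and lower bound of Definition 5.1 (for $Z=E$) and with $i\partial\bar\partial F\ge\omega$ off $E$. Since $\alpha\ge-C\omega$ near $E$, $F_0=(C+1)F$ then satisfies $\alpha+i\partial\bar\partial F_0\ge\omega$.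

The plan: near $s$ there is a resolution $Y'$ of $Y$ made by blow-ups, and on it an explicit strictly psh function $G$ with logarithmic poles. But $X$ need not dominate $Y'$ or conversely, and near $E$ the forms $i\partial\bar\partial G$ and $\omega$ need not be comparable. So we carry $\omega$ over to $Y'$ as a current and compare there.

**Step 6.2: a resolution $Y'$ with a strictly psh function $G$.** Since $Y$ is normal, its germ at $s$ is irreducible. So $s$ has a small irreducible neighborhood $Y_s$, smooth off $s$, embedded as a closed analytic subset of an open neighborhood $\mathcal B$ of $0$ in some $\mathbb C^N$, with $s=0$. Let $X_s=\pi^{-1}(Y_s)$ and $E_s=E\cap X_s=\pi^{-1}(0)$.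

Blow up $0$ in $\mathcal B$ and apply Theorem H(i) to the strict transform of $Y_s$, whose singular locus lies over $0$. We get $\sigma:M\to\mathcal B$, a composition of blow-ups along smooth compact centers over $0$, with a smooth strict transform $Y'\subset M$ of $Y_s$. Put $\pi'=\sigma|_{Y'}$ and $E'=\pi'^{-1}(0)$; then $Y'\setminus E'\cong Y_s\setminus\{0\}\cong X_s\setminus E_s$. Let $\mathcal E_j$ be the total transforms in $M$ of the successive exceptional divisors, with pulled-back metrics and canonical sections $s_{\mathcal E_j}$. Applying Lemma 3.2 at each stage, for suitable $b_j>0$ and after shrinking $\mathcal B$,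
$$\kappa:=\sigma^*i\partial\bar\partial|z|^2-\sum_jb_j\Theta(\mathcal O(\mathcal E_j))>0 .$$
Set $G=|z|^2\circ\sigma+\sum_jb_j\log|s_{\mathcal E_j}|^2$. Then $i\partial\bar\partial G=\kappa$ off $\sigma^{-1}(0)$. Also $G\to-\infty$ along $\sigma^{-1}(0)$, because the total transform of the first exceptional divisor has support $\sigma^{-1}(0)$.

In Section 1, blowing up the vertex of $\{w_1w_3=w_2^2\}$ gives $Y'=X$ (with $w_1=u$, $w_2=ut$, $w_3=ut^2$), and $\Lambda G$ with $\Lambda$ large already works. In general we continue.

**Step 6.3: a common resolution.** We need one manifold on which $X_s$ and $Y'$ can be compared. Let $\Gamma\subset X_s\times_{Y_s}Y'$ be the closure of the part over $Y_s\setminus\{0\}$. It is analytic (a union of irreducible components), proper over $X_s$ and over $Y'$, and smooth over $Y_s\setminus\{0\}$, and its part over $0$ is nowhere dense. Theorem H(iii), with $B$ the part over $0$, gives $\tilde\Gamma\to\Gamma$ with $\tilde\Gamma$ smooth, isomorphic over $Y_s\setminus\{0\}$, such that the preimage $D=\bigcup D_k$ of $0$ is snc. The resulting maps $p:\tilde\Gamma\to X_s$ and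 $q:\tilde\Gamma\to Y'$ are proper, and surjective because their images are closed and contain dense sets. Moreover $p^{-1}(E_s)=D=q^{-1}(E')$.

**Step 6.4: $\omega$ as a current on $Y'$, and its potential $u$.** The current $T:=q_*(p^*\omega)$ is closed and positive of bidegree $(1,1)$ on $Y'$, and equals $\omega$ on $Y'\setminus E'\cong X_s\setminus E_s$. Cover $E'$ by finitely many balls on which $T=i\partial\bar\partial u_j$ with $u_j$ psh; since $T$ is smooth off $E'$, so is $u_j$. With a partition of unity, $\sum\chi_j=1$ near $E'$, put $u=\sum\chi_ku_k$. Each $u_j-u_k$ is pluriharmonic, so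
$$u_j-u=\sum_k\chi_k(u_j-u_k)$$
is smooth. Hence $T=\theta+i\partial\bar\partial u$ with $\theta$ smooth and closed, locally $\theta=i\partial\bar\partial(u_j-u)$. The function $u$ is locally psh plus smooth, bounded above near the compact set $E'$, and smooth off $E'$.

**Step 6.5: definition of $F$.** Since $\kappa>0$ and $E'$ is compact, choose $\Lambda$ with $\Lambda\kappa|_{Y'}\ge\theta$ near $E'$. Put
$$F=u+\Lambda G\ \text{ on }Y'\setminus E'\cong X_s\setminus E_s,\qquad F=-\infty\ \text{ on }E_s .$$
Off $E_s$, $i\partial\bar\partial F=\omega-\theta+\Lambda\kappa\ge\omega$. If $x\to E_s$, then $\pi(x)\to0$, so the corresponding point of $Y'$ tends to $E'$. There $u$ is bounded above and $G\to-\infty$, so $F\to-\infty$.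

**Step 6.6: the lower bound.** We show that the poles are at most logarithmic, by pulling everything back to $\tilde\Gamma$, where poles can sit only on the snc divisor $D$. On $\tilde\Gamma$ the current $i\partial\bar\partial(u\circ q)+q^*\theta$ is locally $i\partial\bar\partial(u_j\circ q)\ge0$, and it equals $p^*\omega$ off $D$. So $i\partial\bar\partial(u\circ q)+q^*\theta-p^*\omega$ is closed, of order $0$ and supported in $D$, and Theorem S gives
$$i\partial\bar\partial(u\circ q)+q^*\theta-p^*\omega=\sum_k\gamma_k[D_k].$$
Let $e_k$ be local equations of the $D_k$. Since $i\partial\bar\partial\log|e_k|^2=2\pi[D_k]$, locally $u\circ q=\sum\frac{\gamma_k}{2\pi}\log|e_k|^2+\text{smooth}$. The local functions representing $s_{\mathcal E_j}\circ q$ vanish only on $D$, so they are units times monomials in the $e_k$. Taking $|e_k|<1$, we get locally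
$$F\circ p\ \ge\ C\log\prod|e_k|^2-C .$$
If $(g_j)$ generate $I_E$ near a point of $E_s$, then $g_j\circ p$ vanishes on $D$, hence is divisible by $\prod e_k$, and $|g_j\circ p|\le C\prod|e_k|$. So $F\circ p\ge C\log\sum|g_j\circ p|^2-C$ locally. The fiber $p^{-1}(x)$ over $x\in E_s$ is compact, so finitely many of these local bounds cover the preimage of a neighborhood of $x$; as $p$ is surjective, the bound for $F$ near $x$ follows. This proves Proposition 6.1. $\square$

## 7. Extending from a component and gluing: where the poles collide

Let $V$ be an irreducible component of $Z$ with $\int_V\alpha^d>0$. The natural plan to remove it runs as follows. On a resolution of $V$ the class is nef with positive volume, so Theorem DP gives $h$ with $\alpha|_V+i\partial\bar\partial h>0$. Extend $h$ to $\tilde h$ on a neighborhood of $V$, keeping positivity, and take the maximum of $F$ and $\tilde h-K$. Near $V$ we have $F\to-\infty$, so $\tilde h-K$ wins and the pole along $V$ disappears. Away from $V$ we want $F$ to win, so that the new function continues as $F$.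

Test this in dimension two, with local coordinates $x,y$ at a point of $V\cap W$, where $V=\{y=0\}$ and another component is $W=\{x=0\}$. Say
$$F=\log|x|^2+\log|y|^2,\qquad \tilde h=c\log|x|^2,\quad c>0 .$$
At the edge $|y|=\tau$ of the neighborhood of $V$ we need $\tilde h-K<F$, that is,
$$(c-1)\log|x|^2<K+\log\tau^2 .$$
If $c<1$, the left side tends to $+\infty$ as $x\to0$, and no $K$ works: along $W$, $F$ goes to $-\infty$ faster than $\tilde h$, so $\tilde h-K$ wins at the edge as well. One cannot raise $c$ at will: if $V$ is a smooth compact curve and $h$ has the pole $c\log|x|^2$ at a point, then $\alpha|_V+i\partial\bar\partial h\ge0$ contains the mass $2\pi c$ there, so $2\pi c\le\int_V\alpha$.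

The other way out is to weaken $F$. Replacing $F$ by $\delta F$ with $\delta<c$ makes the comparison hold, but
$$\alpha+i\partial\bar\partial(\delta F)=\delta(\alpha+i\partial\bar\partial F)+(1-\delta)\alpha,$$
and $\alpha$ may be negative. Suppose, however, that for each $\eta>0$ there is a *smooth* $f_\eta$ near $E$ with $\alpha+\eta\omega+i\partial\bar\partial f_\eta>0$. Then $F_\delta=\delta F+(1-\delta)f_\eta$ has the poles of $\delta F$ and satisfies
$$\alpha+i\partial\bar\partial F_\delta\ge\big(\delta\epsilon_F-(1-\delta)\eta\big)\omega ,$$
where $\epsilon_F$ is the constant of $F$. This is positive if $\eta$ is small compared with $\delta\epsilon_F$. The order of choices matters: first $\delta$, from the poles; then $\eta$.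

The hypothesis that $[\alpha]$ is a limit does not directly hand us $f_\eta$. Convergence in $H^2(X,\mathbb R)$ gives $\omega_j=\alpha+(\text{small})+d\xi_j$, and on the noncompact $X$ we have no $\partial\bar\partial$-lemma to turn $d\xi_j$ into $i\partial\bar\partial$ of a function. So $f_\eta$ must be built: Section 8. A second difficulty is that $h$ has poles of its own, on subsets of $V$ of high codimension in $X$, across which one cannot extend. Blow-ups turn all poles into divisors: Section 9.

## 8. Smooth potentials near $E$ with arbitrarily small loss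

**Lemma 8.1 (extension).** Let $M$ be a closed complex submanifold of a complex manifold $\mathcal N$, $P\subset M$ compact, $\beta$ a smooth real $(1,1)$-form on $\mathcal N$, and $H\in C^\infty(M)$ with $\beta|_M+i\partial\bar\partial H>0$. Then there is a smooth $\tilde H$ on a neighborhood $O$ of $P$ with $\tilde H=H$ on $M\cap O$ and $\beta+i\partial\bar\partial\tilde H>0$ on $O$.

*Proof.* Let $H_0$ be a smooth extension of $H$ near $P$, and let $\rho_M=\sum\chi_k|w_k|^2$, where the components of $w_k$ are local coordinates defining $M$ and $\chi_k\ge0$ are cutoffs with $\sum\chi_k=1$ near $P$. Since $|w_k|^2$ vanishes to second order on $M$, at points of $M$ near $P$ we have $i\partial\bar\partial\rho_M=\sum\chi_k\,i\partial\bar\partial|w_k|^2$, semipositive with kernel exactly $TM$. On $TM$ the form $\beta+i\partial\bar\partial H_0$ is positive. By compactness of $P$, $\beta+i\partial\bar\partial(H_0+K\rho_M)>0$ at points of $P$ for large $K$, hence nearby; and $\rho_M=0$ on $M$. $\square$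

**Lemma 8.2.** For $A\subset X$ compact, analytic and nowhere dense there is a continuous $\kappa_A:X\to[-\infty,\infty)$, smooth off $A$, with $\kappa_A^{-1}(-\infty)=A$ and, on each compact set, $i\partial\bar\partial\kappa_A\ge-C\omega$ off $A$.

For $A=\{0\}\subset\mathbb C^n$ one may take $\log|z|^2$ near $0$. In general local functions of this kind must be patched.

*Proof.* If $A=\emptyset$, take $0$. Otherwise, multiplying by a cutoff, it suffices to work near $A$. Cover $A$ by finitely many open $U_k$ with finite tuples $g_k=(g_{k,l})_l$ generating the reduced ideal $I_A$ on $U_k$, and take smooth $\theta_k\ge0$ with compact support in $U_k$ and $\sum\theta_k^2\ge c>0$ near $A$. Put $s=\sum_k\theta_k^2|g_k|^2$ and $\kappa_A=\log s$. Near $A$ this is continuous, smooth off $A$, and $-\infty$ exactly on $A$. On compact subsets of $U_j\cap U_k$ we have $|g_k|^2\le C|g_j|^2$. At a point of $\mathrm{supp}\,\theta_k$ near $A$ some $\theta_j^2$ is bounded below, so $|g_k|^2\le C's$ there.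

The inequality is between smooth forms off $A$, so it suffices to check it on the dense open set where each $\theta_k$ is either positive or locally identically zero. There, for the indices with $\theta_k>0$, put $v_k=\log|g_k|^2+2\log\theta_k$ and $p_k=e^{v_k}/s$. The function $\log\sum e^{v_k}$ is convex in the $v_k$ with gradient $(p_k)$, and $\log|g_k|^2$ is psh, so
$$i\partial\bar\partial\kappa_A\ \ge\ \sum p_k\,i\partial\bar\partial v_k\ \ge\ \sum_k\frac{2|g_k|^2}{s}\big(\theta_k\,i\partial\bar\partial\theta_k-i\partial\theta_k\wedge\bar\partial\theta_k\big)\ \ge\ -C\omega .\qquad\square$$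

**Proposition 8.3.** Let $[\alpha]$ be a limit of $\nu$-almost compactly supported Kähler classes. For every $\eta>0$ there is a smooth $f_\eta$ on a neighborhood $U_\eta$ of $E$ with $\alpha+\eta\omega+i\partial\bar\partial f_\eta>0$.

*Proof.* Put $\beta=\alpha+\eta\omega$. By induction on $\dim Z$ we show that every compact analytic $Z\subset E$ has a neighborhood carrying a smooth $f$ with $\beta+i\partial\bar\partial f>0$; then take $Z=E$. If $\dim Z\le0$, take $f=K|z|^2$ in disjoint coordinate balls, $K$ large. Let $\dim Z=d\ge1$, with $d$-dimensional irreducible components $V_1,\dots,V_m$.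

**Step 8.4: a potential on the top-dimensional part.** The purpose is a function on $Z$ minus a smaller set, tending to $-\infty$ there. By Theorem H(i) take embedded resolutions $\mu_j:\tilde V_j\to V_j$, isomorphic over $V_j\setminus\mathrm{Sing}\,V_j$; by Lemma 3.2, $\tilde V_j$ is compact Kähler. By Lemma 4.1, $[\mu_j^*\beta]$ is nef, and expanding,
$$\int_{\tilde V_j}\mu_j^*\beta^d=\sum_k\tbinom dk\eta^{d-k}\int_{\tilde V_j}\mu_j^*\alpha^k\wedge\mu_j^*\omega^{d-k}\ \ge\ \eta^d\int_{V_j}\omega^d>0 .$$
Theorem DP gives $h_j$ on $\tilde V_j$, bounded above and smooth off a proper analytic $B_j$, with $\mu_j^*\beta+i\partial\bar\partial h_j\ge\epsilon\mu_j^*\omega$, $\epsilon>0$ (as $\mu_j^*\omega$ is bounded by a multiple of a Kähler form).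

Let $A\subset Z$ be the union of the lower-dimensional components of $Z$, the sets $\mathrm{Sing}\,V_j\cup\mu_j(B_j)$, and all $V_j\cap V_k$, $j\ne k$. It is compact analytic of dimension $<d$. By induction there is a smooth $f_A$ near $A$ with $\beta+i\partial\bar\partial f_A>0$. The set $Z\setminus A=\bigsqcup(V_j\setminus A)$ is a closed submanifold of $X\setminus A$. On it put
$$H=h_j\circ\mu_j^{-1}+\lambda\kappa_A ,$$
with $\lambda>0$ so small that, by Lemma 8.2, $\beta|_{Z\setminus A}+i\partial\bar\partial H>0$. Then $H$ is smooth, and $H\to-\infty$ at $A$. If $A=\emptyset$, Lemma 8.1 with $\mathcal N=X$, $P=M=Z$ finishes the induction step. Let $A\ne\emptyset$.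

**Step 8.5: gluing with $f_A$.** We want $f_A$ to win near $A$ and $H$ to win far from $A$. Here this is easy, because $f_A$ is smooth: only one of the two functions has poles. Choose an open $U_0\supset A$ with $\overline{U_0}$ compact in the domain of $f_A$. Choose $K$ with $f_A-K<H-2$ on the compact set $Z\cap\partial U_0$, where $H$ is finite. Since $H\to-\infty$ at $A$, choose an open $U_1$ with $A\subset U_1\Subset U_0$ and $H<f_A-K-2$ on $Z\cap\partial U_1$. Lemma 8.1 with $\mathcal N=X\setminus A$, $M=Z\setminus A$, $P=Z\setminus U_1$ gives an open $O\supset Z\setminus U_1$ in $X\setminus A$ and a smooth $\tilde H$ on $O$ extending $H$ with $\beta+i\partial\bar\partial\tilde H>0$. The inequalities hold on $Z$ only, so we cut down the domain. Let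
$$O_1=\{\tilde H<f_A-K-1\},\qquad O_2=\{\tilde H>f_A-K+1\},$$
open subsets of $O\cap\mathrm{dom}\,f_A$ containing $Z\cap\partial U_1$ and $Z\cap\partial U_0$ respectively. Then
$$\mathcal W:=(O\cup U_1)\setminus\big((\partial U_1\setminus O_1)\cup(\partial U_0\setminus O_2)\big)$$
is an open neighborhood of $Z$. On $\mathcal W$ put $f=f_A-K$ on $U_1$, $f=\mathbf M(f_A-K,\tilde H)$ on $\overline{U_0}\setminus U_1$, and $f=\tilde H$ off $\overline{U_0}$. Near $\mathcal W\cap\partial U_1\subset O_1$ the maximum equals $f_A-K$, and near $\mathcal W\cap\partial U_0\subset O_2$ it equals $\tilde H$. So $f$ is smooth, and $\beta+i\partial\bar\partial f>0$ by the computation in (1). $\square$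

## 9. Removing a component of positive volume

**Proposition 9.1.** Let $[\alpha]$ be a limit of $\nu$-almost compactly supported Kähler classes, $(F,Z)$ admissible, and $V$ an irreducible component of $Z$ with $\int_V\alpha^d>0$, $d=\dim V\ge0$. Then there is an admissible pair $(\psi,Z')$ with $Z'\subsetneq Z$.

Let $W$ be the union of the other components of $Z$ and $\epsilon_F$ the constant of $F$ in Definition 5.1.

**Step 9.2: the modification $p:\hat X\to U$.** The purpose is a space where the strict transform $\hat V$ of $V$ is smooth, where everything to be kept as a pole is a hypersurface, and where the potential on $\hat V$ has poles only along restrictions of these hypersurfaces. Work over a relatively compact neighborhood $U$ of $E$, and perform successively: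

1. Principalize $I_W$ by Theorem H(ii): $p_0:X_0\to U$ with centers over $W$ and $I_W\mathcal O_{X_0}$ invertible (nothing to do if $W=\emptyset$). Let $V_0$ be the closure of $p_0^{-1}(V\setminus W)$.
2. Embedded resolution of $V_0$ by Theorem H(i): centers over $\mathrm{Sing}\,V_0$, smooth strict transform $V_1$. By Lemma 3.2, $V_1$ is a compact connected Kähler manifold, and $V_1\to V$ is a modification. If $d\ge1$, by Lemma 4.1 the pullback of $[\alpha]$ to $V_1$ is nef, with volume $\int_V\alpha^d>0$. Theorem DP gives $h$ on $V_1$ with $\alpha+i\partial\bar\partial h\ge\epsilon\omega$ (forms pulled back to $V_1$), $\epsilon>0$, and locally $h=c\log\sum|g_l|^2+\text{bounded}$, with $(g_l)$ generating a coherent ideal $\mathcal J\ne0$. If $d=0$, take $h=0$, $\mathcal J=\mathcal O$ and $\epsilon=1$.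
3. Principalize $\mathcal J$ on $V_1$ by blow-ups along smooth centers contained in the successive strict transforms of $V_1$ and lying over the cosupport of $\mathcal J$, *blowing up the same centers in the ambient manifold*. At each stage the strict transform of $V_1$ is the corresponding blow-up of $V_1$. At the end we have $\hat V$, on which $\mathcal J$ becomes $\mathcal O(-\sum m_lG_l)$ with smooth hypersurfaces $G_l\subset\hat V$.
4. Blow up $G_1,G_2,\dots$ successively in the ambient manifold. This does not change $\hat V$ up to isomorphism, and right after the $l$-th of these blow-ups the exceptional divisor $\mathcal E^{(l)}$ meets $\hat V$ transversally in $G_l$. Indeed, in coordinates with $\hat V=\{w=0\}$ and $G_l=\{t=0,\,w=0\}$, the strict transform of $\hat V$ lies in the chart $w=tw'$, where it is $\{w'=0\}$, and the exceptional divisor is $\{t=0\}$.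

Item 4 makes each pole $G_l$ of $h$ the trace on $\hat V$ of a divisor of the ambient space. The centers in 3 and 4 are proper in the strict transforms of $V$, and $d\le n-1$, so they have codimension $\ge2$ in the ambient manifold. Let $p:\hat X\to U$ be the composition, $A$ the union of the images in $V$ of all centers in 2–4, and
$$Z':=W\cup A .$$
The set $A$ is compact analytic of dimension $<d$ (empty if $d=0$). So $Z'\subset Z$ and $V\not\subset Z'$, hence $Z'\subsetneq Z$. We record four facts. After shrinking $U$, all positivity below holds on all of $\hat X$.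

**Fact R1.** $|D|:=p^{-1}(Z')$ is a compact hypersurface (or empty), and $p:\hat X\setminus|D|\to U\setminus Z'$ is biholomorphic. *Proof.* Start with $H_0=p_0^{-1}(W)$, the hypersurface defined by the invertible ideal $I_W\mathcal O_{X_0}$. For a later blow-up $\sigma:X_{i+1}\to X_i$ with center $C_i$ put $H_{i+1}=\sigma^{-1}(H_i\cup C_i)$, again a hypersurface, and let $p_i:X_i\to U$ be the composed map. The inductive statement is that $p_i^{-1}(p_i(H_i))=H_i$ and that $p_i$ maps $X_i\setminus H_i$ isomorphically onto $U\setminus p_i(H_i)$. Given this, a point $c\in C_i\setminus H_i$ is the only point of its $p_i$-fiber, so $p_i^{-1}(p_i(H_i\cup C_i))=H_i\cup C_i$, and the statement passes to $i+1$. The image of the final hypersurface is $W\cup A=Z'$.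

**Fact R2.** $\hat V$ is a compact submanifold, $\hat V\not\subset|D|$, and $p^{-1}(Z)\subset\hat V\cup|D|$. *Proof.* $\hat V$ is the closure of $p^{-1}(V\setminus Z')$, $p(\hat V)=V\not\subset Z'$, and $Z\setminus Z'=V\setminus Z'$.

**Fact R3.** Let $D_1,\dots,D_m$ be the irreducible components of $|D|$ and $s_k$ the canonical sections of $\mathcal O(D_k)$ with smooth metrics, scaled so that $|s_k|\le1$, and curvatures $\Theta_k$. There are $a_k\ge0$ and a smooth $v$ with
$$\hat\omega:=p^*\omega-\sum a_k\Theta_k+i\partial\bar\partial v>0,\qquad \hat\omega=p^*\omega+i\partial\bar\partial\Big(\sum a_k\log|s_k|^2+v\Big)\ \text{ off }|D| .\tag{2}$$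
*Proof.* Apply Lemma 3.2 at each blow-up. The total transform in $\hat X$ of each exceptional divisor is an effective divisor supported in $|D|$, that is, $\sum n_kD_k$ with integers $n_k\ge0$. Its pulled-back metric differs from the product metric by a smooth factor, whose logarithm is absorbed into $v$.

**Fact R4.** On $\hat V\setminus|D|$ the pullback of $h$ is $\sum c_k^0\log|s_k|^2+b_0$ with $c_k^0\ge0$ and $b_0$ bounded, and $p^*\alpha+i\partial\bar\partial h\ge\epsilon p^*\omega$. *Proof.* The inequality is pulled back from $V_1$ through local psh functions. After item 3, local generators of $\mathcal J$ pull back to a generator of $\mathcal O(-\sum m_lG_l)$ times functions without common zeros, so $h=c\sum_lm_l\log|s_{G_l}|^2+\text{bounded}$. Let $\sum_kn_{lk}D_k$, $n_{lk}\ge0$, be the total transform of $\mathcal E^{(l)}$ in $\hat X$. The later blow-ups induce isomorphisms on $\hat V$, so the restriction of this Cartier divisor to $\hat V$ is $G_l$, and $\log|s_{G_l}|^2=\sum_kn_{lk}\log|s_k|^2+\text{smooth}$ on $\hat V$. For $d=0$, $h=0$ and $c_k^0=0$.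

**Step 9.3: strict positivity on $\hat V$, and extension.** The forms pulled back from $X$ degenerate on $\hat V$; we make them strictly positive by spending a bit of $\hat\omega$, and at the same time give $h$ a pole along *every* $D_k$. On $\hat V\setminus|D|$ let
$$h_1:=h+\epsilon\Big(\sum a_k\log|s_k|^2+v\Big)+\lambda\sum\log|s_k|^2 .$$
By (2) and R4, $p^*\alpha+i\partial\bar\partial h_1\ge\epsilon\hat\omega-\lambda\sum\Theta_k\ge\frac\epsilon2\hat\omega$ on $\hat V\setminus|D|$ for small $\lambda>0$. Moreover $h_1=\sum c_k\log|s_k|^2+b$ with
$$c_k=c_k^0+\epsilon a_k+\lambda>0\quad\text{for all }k ,\tag{3}$$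
and $b=b_0+\epsilon v$ bounded. So
$$\Big(p^*\alpha-\sum c_k\Theta_k\Big)\Big|_{\hat V}+i\partial\bar\partial b\ \ge\ \tfrac\epsilon2\hat\omega|_{\hat V}\qquad\text{on }\hat V\setminus|D| .$$
Bounded psh functions extend across proper analytic subsets, so $b$ extends to a bounded quasi-psh function on $\hat V$ satisfying this inequality as currents. All forms here are closed, and Theorem D gives $b'\in C^\infty(\hat V)$ with
$$\Big(p^*\alpha-\sum c_k\Theta_k\Big)\Big|_{\hat V}+i\partial\bar\partial b'\ \ge\ \tfrac\epsilon4\hat\omega|_{\hat V}>0 .$$
For $d=0$ this is vacuous, with $b'=0$. Now nothing singular is left to extend. Lemma 8.1 with $\mathcal N=\hat X$, $P=M=\hat V$ gives a smooth $\tilde b$ on a compact neighborhood $\hat O$ of $\hat V$ such that $\tilde h:=\sum c_k\log|s_k|^2+\tilde b$ satisfies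
$$p^*\alpha+i\partial\bar\partial\tilde h=p^*\alpha-\sum c_k\Theta_k+i\partial\bar\partial\tilde b\ \ge\ \epsilon_1\,p^*\omega\quad\text{on }\hat O\setminus|D|,\qquad\epsilon_1>0 .\tag{4}$$

**Step 9.4: the poles of $F\circ p$ are bounded by divisors.** Condition 3 of Definition 5.1 is used here. Let $\rho=\min(1,\mathrm{dist}(\cdot,\hat V)^2)$ for a Riemannian metric on $\hat X$, and let $Q$ be a compact neighborhood of $p^{-1}(E)$ in $\hat X$; after shrinking, $\hat O\subset Q$. We claim
$$F\circ p\ \ge\ C_Q\Big(\log\rho+\sum_k\log|s_k|^2\Big)-C_Q\quad\text{on }Q .\tag{5}$$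
The bracket is $\le0$, so by compactness it is enough to prove this locally, with local constants. Near points outside $p^{-1}(Z)$, $F\circ p$ is bounded below. Near a point of $p^{-1}(Z)$ let $(g_j)$ generate $I_Z$, let $(w_l)$ be local coordinates defining $\hat V$ (just $w=1$ at points off $\hat V$), and let $s_D$ be the product of local equations of the $D_k$. By R2, each $w_ls_D$ vanishes on the common zeros of the $g_j\circ p$. By the Nullstellensatz $(w_ls_D)^N\in(g_j\circ p)$ for some $N$. Since $\rho\le C\sum|w_l|^2$ locally,
$$\Big(\rho\prod|s_k|^2\Big)^N\ \le\ C\sum_l|w_ls_D|^{2N}\ \le\ C'\sum_j|g_j\circ p|^2 .$$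
Combine this with $F\ge C\log\sum|g_j|^2-C$ to get (5).

**Step 9.5: weakening $F$, and gluing.** Fix $\delta\in(0,1)$ with $\delta C_Q<\min_kc_k$ (any $\delta$ if $|D|=\emptyset$); this is possible by (3). Then put $\eta=\frac12\delta\epsilon_F$, take $f_\eta$ from Proposition 8.3, and let
$$F_\delta:=\delta F+(1-\delta)f_\eta,\qquad\alpha+i\partial\bar\partial F_\delta\ \ge\ \big(\delta\epsilon_F-(1-\delta)\eta\big)\omega\ \ge\ \tfrac12\delta\epsilon_F\,\omega\ \text{ off }Z .$$
Replace $Q$ by a smaller compact neighborhood of $p^{-1}(E)$ contained in $p^{-1}(U_\eta)$; (5) remains true with the same $C_Q$. Since $\rho>0$ on $Q\setminus\hat V$, for small $\tau\in(0,1)$ the set $\{\rho\le\tau\}$, taken in $Q$, lies in the interior of $Q$ and in $\hat O$. On $\{\tau/2\le\rho\le\tau\}\setminus|D|$, (5), $\log\rho\ge\log(\tau/2)$ and the boundedness of $f_\eta\circ p$ and $\tilde b$ give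
$$\tilde h-F_\delta\circ p\ \le\ \sum_k(c_k-\delta C_Q)\log|s_k|^2+C\ \le\ C .$$
This is the comparison that failed in Section 7. Hence for some $K$ we have $\tilde h-K<F_\delta\circ p-2$ there. On $Q\setminus|D|$ define
$$\hat\psi:=\mathbf M(F_\delta\circ p,\ \tilde h-K)\ \text{ on }\{\rho<\tau\},\qquad\hat\psi:=F_\delta\circ p\ \text{ elsewhere}.$$

*Off $|D|$.* On $\{\tau/2\le\rho<\tau\}$ we have $\hat\psi=F_\delta\circ p$, so the definitions match. By R2, off $|D|$ the function $F_\delta\circ p$ is $-\infty$ only on points of $\hat V$, and near $\hat V\setminus|D|\subset p^{-1}(Z)$ it tends to $-\infty$ while $\tilde h$ is finite, so $\hat\psi=\tilde h-K$ there. Hence $\hat\psi$ is finite and smooth off $|D|$. By (1) and (4), $p^*\alpha+i\partial\bar\partial\hat\psi\ge\epsilon_2p^*\omega$ there, with $\epsilon_2=\min(\frac12\delta\epsilon_F,\epsilon_1)>0$.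

*At $|D|$.* $F_\delta\circ p\to-\infty$ at $|D|\subset p^{-1}(Z)$, and $\tilde h\to-\infty$ at $|D|$ because *all* $c_k>0$. As $\mathbf M\le\max+1$, $\hat\psi\to-\infty$ at $|D|$. In the other direction,
$$\hat\psi\ \ge\ C\sum\log|s_k|^2-C :\tag{6}$$
where $\rho\ge\tau/2$ by (5), and where $\rho<\tau$ because $\hat\psi\ge\tilde h-K$.

**Step 9.6: descent to $X$.** We check that $\hat\psi$ comes from an admissible pair with polar set $Z'$. As $p$ is proper, $E$ has a neighborhood whose $p$-preimage lies in $Q$. On it put, using R1, $\psi:=\hat\psi\circ p^{-1}$ off $Z'$ and $\psi:=-\infty$ on $Z'$. If $x_j\to z\in Z'$ with $x_j\notin Z'$, the points $p^{-1}(x_j)$ accumulate only on $p^{-1}(z)\subset|D|$, so $\psi(x_j)\to-\infty$. Thus $\psi$ is continuous, smooth off $Z'$, with $\psi^{-1}(-\infty)=Z'$ and $\alpha+i\partial\bar\partial\psi\ge\epsilon_2\omega$ off $Z'$. If $(g_j')$ generate $I_{Z'}$ locally, then $g_j'\circ p$ vanishes on $|D|$, so it is divisible by the product of the reduced, pairwise coprime local equations of the $D_k$, and $|g_j'\circ p|\le C\prod|s_k|$. With (6) and properness of $p$,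 $\psi\ge C\log\sum|g_j'|^2-C$. So $(\psi,Z')$ is admissible, which proves Proposition 9.1. $\square$

**Proof of Theorem 2.5.** Let $E\ne\emptyset$ (the case $E=\emptyset$ was settled in Section 5). Start with $(F_0,E)$ from Proposition 6.1, and apply Proposition 9.1 as long as some component $V$ of the polar set has $\int_V\alpha^{\dim V}>0$. Strictly decreasing chains of compact analytic sets are finite, so this ends with an admissible $(\psi_{loc},Z)$ no component of which has positive volume. Point components have volume $1$, so none is left, and the other components have volume $\ge0$ by Lemma 4.1; so all have volume $0$. By Proposition 5.4, $Z=\mathrm{Null}(\alpha)$, which is therefore compact analytic. Proposition 5.2 turns $(\psi_{loc},Z)$ into the required $\psi$. $\blacksquare$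

## 10. Minimality of the poles and numerical criteria for Kähler classes

The same ingredients give four further statements.

**Theorem 10.1.** Let $[\alpha]\in H^{1,1}_\nu(X,\mathbb R)$, not assumed to be a limit unless stated. Here $V$ denotes compact irreducible subvarieties of positive dimension.

1. There is always a compactly supported $\psi$, smooth off $E$, with $\{\psi=-\infty\}=E$ and $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega_X$ for some $\epsilon>0$.
2. If $[\alpha]$ is a limit of $\nu$-almost compactly supported Kähler classes and $\psi'$ is any quasi-psh function with $\alpha+i\partial\bar\partial\psi'\ge\epsilon'\omega'$, where $\epsilon'>0$ and $\omega'$ is a Kähler form, then $\psi'=-\infty$ on $\mathrm{Null}(\alpha)$.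
3. $[\alpha]$ is a $\nu$-almost compactly supported Kähler class if and only if $\int_V\alpha^k\wedge\omega_X^{d-k}>0$ for all $V$ and $1\le k\le d=\dim V$. A limit class is such a class if and only if $\mathrm{Null}(\alpha)=\emptyset$. In both cases an AC Kähler representative can be taken equal to $\alpha$ outside a compact set.
4. $[\alpha]$ is a limit of such classes if and only if $\int_V\alpha^k\wedge\omega_X^{d-k}\ge0$ for all $V$ and $1\le k\le d=\dim V$.

*Proof of 1.* Propositions 6.1 and 5.2 assume only $[\alpha]\in H^{1,1}_\nu$; apply the second to $(F_0,E)$, or to $F=0$ if $E=\emptyset$.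

*Proof of 2.* Near the compact set $E$, $\omega'\ge c\,\omega_X$ with $c>0$. Apply Lemma 5.3 to each null $V$.

*Proof of 3, limit classes.* If $\mathrm{Null}(\alpha)=\emptyset$, Theorem 2.5 gives a smooth compactly supported $\psi$ with $\alpha+i\partial\bar\partial\psi\ge\epsilon\omega$. This is an AC Kähler form equal to $\alpha$ near infinity. Conversely, a Kähler class has $\int_V\alpha^d>0$ for all $V$.

*Proof of 3, criterion.* Necessity: compute the integrals with a Kähler representative. For sufficiency, move along a path from $\alpha$ toward $\omega$ and locate the first failure. Let $\alpha_t=(\alpha+t\omega)/(1+t)$ for $t\ge0$, so $[\alpha_t]\in H^{1,1}_\nu$, and let $I$ be the set of $t\ge0$ for which $[\alpha_t]$ contains an AC Kähler form. Since $\alpha\ge\frac12\omega$ near infinity, $\alpha\ge-C\omega$ on $X$, so $I$ contains all large $t$. If $t\in I$ with representative $\kappa$ and $t'>t$, then $((1+t)\kappa+(t'-t)\omega)/(1+t')$ represents $[\alpha_{t'}]$ and is AC Kähler, so $t'\in I$. Let $t_0=\inf I$. Then $[\alpha_{t_0}]$ is a limit of $\nu$-almost compactly supported Kähler classes.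 For every $V$,
$$\int_V(\alpha+t_0\omega)^d=\sum_{k=0}^d\tbinom dk\,t_0^{d-k}\int_V\alpha^k\wedge\omega^{d-k}>0,$$
since the term $k=d$ is positive and the others are $\ge0$. So $\mathrm{Null}(\alpha_{t_0})=\emptyset$. By the limit case there is a smooth compactly supported $\psi$ with $\alpha_{t_0}+i\partial\bar\partial\psi\ge\epsilon\omega$; in particular $t_0\in I$. If $t_0>0$, then for $t<t_0$ close to $t_0$
$$\alpha+t\omega+(1+t_0)\,i\partial\bar\partial\psi\ \ge\ \big((1+t_0)\epsilon-(t_0-t)\big)\omega>0 .$$
Dividing by $1+t$ gives an AC Kähler form in $[\alpha_t]$, so $t\in I$, a contradiction. Hence $t_0=0\in I$, and $\alpha+i\partial\bar\partial\psi$ is a representative equal to $\alpha$ near infinity.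

*Proof of 4.* Necessity is Lemma 4.1, applied to a resolution of $V$. For sufficiency, let $t>0$ and $1\le k\le d$. Then
$$\int_V(\alpha+t\omega)^k\wedge\omega^{d-k}=\sum_{j=0}^k\tbinom kj\,t^{k-j}\int_V\alpha^j\wedge\omega^{d-j}\ \ge\ t^k\int_V\omega^d>0 .$$
By part 3, $[\alpha_t]$ is a $\nu$-almost compactly supported Kähler class, and $[\alpha_t]\to[\alpha]$ as $t\to0$. $\blacksquare$
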